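# SFT covers and a mixing subshift whose cover selects one of its measures of maximal entropy

## 1. Subshifts, mixing, automorphisms

Throughout, $\mathcal A$ is a finite alphabet and $\sigma$ is the left shift on $\mathcal A^{\mathbb Z}$. For integers $i<j$ we write $[i,j)=\{i,\dots,j-1\}$, and $x_{[i,j)}$ for the word $x_i\cdots x_{j-1}$.

**Definition (subshift, language).** A *subshift* is a nonempty closed $\sigma$-invariant set $X\subseteq\mathcal A^{\mathbb Z}$. We write $\mathcal L_n(X)$ for the set of words of length $n$ that occur in points of $X$, and $\mathcal L(X)=\bigcup_n\mathcal L_n(X)$. A *shift of finite type* (SFT) is a subshift given by a finite list of forbidden words.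

*Example (the subshift $Y$).* Let $Y\subset\{0,1,2\}^{\mathbb Z}$ be the set of sequences that contain no word $10^m1$ with $m\ge 0$. In words, between two $1$'s there is always a $2$. A finite word with no subword $10^m1$ extends to a point of $Y$ by writing $2$'s on both sides, so $\mathcal L(Y)$ is exactly the set of such words. This $Y$ will be with us for the whole lecture.

**Definition (mixing).** $X$ is *mixing* if for all $u,v\in\mathcal L(X)$ there is $m_0$ such that for every $m\ge m_0$ some word $w$ of length $m$ satisfies $uwv\in\mathcal L(X)$. It is *irreducible* if for all $u,v\in\mathcal L(X)$ there is at least one $w$ with $uwv\in\mathcal L(X)$.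

*Example.* $Y$ is mixing: if $u,v\in\mathcal L(Y)$, then $u2^mv\in\mathcal L(Y)$ for all $m\ge1$. The two-point orbit of $\dots0101\dots$ is irreducible but not mixing. The product of two mixing subshifts is mixing, since for large $m$ connecting words of the same length $m$ exist in both factors.

**Definition (automorphism, block map).** An *automorphism* of $X$ is a homeomorphism $\varphi\colon X\to X$ with $\varphi\sigma=\sigma\varphi$, and $\mathrm{Aut}(X)$ is the group of these. By the Curtis–Hedlund–Lyndon theorem $\varphi$ is a *block map*: there is a window $[-a,b]$ such that $\varphi(x)_i$ is a fixed function of $x_{i-a},\dots,x_{i+b}$. We say that $\varphi$ has memory $a$ and anticipation $b$.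

*Example.* On pairs $(u,v)$ of $0$-$1$ sequences, $(u,v)\mapsto(u,\,v+u+\sigma u)$ with addition mod $2$ is an automorphism with memory $0$ and anticipation $1$. It is its own inverse.

## 2. Entropy, maximal measures, weak* limits

All measures are Borel probability measures on $\mathcal A^{\mathbb Z}$. For a shift-invariant $\nu$ put $H_N(\nu)=-\sum_{w\in\mathcal A^N}\nu([w])\log\nu([w])$, where $[w]$ is the cylinder of $w$ at positions $[0,N)$.

**Definition (entropy, MME).** $h(\nu)=\lim_N\frac1NH_N(\nu)=\inf_N\frac1NH_N(\nu)$, and $h(X)=\lim_n\frac1n\log\#\mathcal L_n(X)=\inf_n\frac1n\log\#\mathcal L_n(X)$. By the variational principle, $h(X)=\sup h(\nu)$ over invariant $\nu$ on $X$. A *measure of maximal entropy* (MME) of $X$ is an invariant $\nu$ on $X$ with $h(\nu)=h(X)$.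

*Example.* On the full shift $C^{\mathbb Z}$ the uniform Bernoulli measure is the unique MME, with entropy $\log\#C$.

**Definition (weak* limit, pushforward).** $\nu_k\to\nu$ weak* means $\int f\,d\nu_k\to\int f\,d\nu$ for all continuous $f$ on $\mathcal A^{\mathbb Z}$. Equivalently, $\nu_k(U)\to\nu(U)$ for every clopen $U$. A limit point of a sequence is the limit of a subsequence. If $\varphi\in\mathrm{Aut}(X)$ and $\mu$ is supported on $X$, then $\varphi_*\mu=\mu\circ\varphi^{-1}$.

*Example.* Let $\nu_k$ be uniform on the orbit of the periodic point $(0^{k-1}1)^\infty$. Then $\nu_k(\{x_0=1\})=1/k\to0$, so $\nu_k$ converges to the point mass at $0^\infty$.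

We use the following textbook facts.

* Entropy is upper semicontinuous in the weak* topology: each $H_N$ is continuous (cylinders are clopen), and $h$ is the infimum of the continuous functions $\frac1NH_N$. With compactness this shows that every subshift has an MME.
* Entropy does not change under a shift-commuting Borel isomorphism. The entropy of a measure on a product is at most the sum of the entropies of its marginals.
* $h(\nu)$ is the average of the entropies of the ergodic components of $\nu$. So almost every ergodic component of an MME is an MME, and a unique MME is ergodic.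
* **Parry's theorem.** An irreducible SFT has a unique MME.
* **Fekete's lemma.** If $b_{k+l}\ge b_kb_l>0$ for all $k,l\ge1$, then $b_k^{1/k}$ converges to $\sup_kb_k^{1/k}$ (possibly $\infty$).

## 3. The SFT cover and the invariance question

**Definition (SFT cover).** The *SFT cover* of $X$ is the sequence $(X_n)_{n\in\mathbb N}$, where $X_n$ is the set of all $x\in\mathcal A^{\mathbb Z}$ every length-$n$ subword of which lies in $\mathcal L_n(X)$.

Thus $X_1\supseteq X_2\supseteq\cdots$, $\bigcap_nX_n=X$, $\mathcal L_n(X_n)=\mathcal L_n(X)$, and all subwords of length at most $n$ of a point of $X_n$ lie in $\mathcal L(X)$.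

*Example ($Y_n$).* The word $10^m1$ has length $m+2$, so $Y_n$ is the set of sequences with no $10^m1$ for $0\le m\le n-2$. Extending by $2$'s again, $\mathcal L_\ell(Y_n)$ is the set of words of length $\ell$ with no $10^m1$, $0\le m\le n-2$. So $Y_1$ is the full shift with entropy $\log3$, and $Y_2$ forbids only $11$. In $Y_2$ the number $a_\ell$ of words satisfies $a_{\ell+1}=2a_\ell+2a_{\ell-1}$ (the last letter is $0$ or $2$, or the last two letters are $01$ or $21$), so $h(Y_2)=\log(1+\sqrt3)$.

**If $X$ is mixing, every $X_n$ is mixing.** We check this so that $\mu_n$ below makes sense. Let $u,v\in\mathcal L(X_n)$; lengthening them inside points of $X_n$, we may assume $|u|,|v|\ge n$. Let $u'$ be the last $n$ letters of $u$ and $v'$ the first $n$ letters of $v$; both lie in $\mathcal L_n(X)$. For all large $m$ there is $w$ with $|w|=m$ and $u'wv'\in\mathcal L(X)$. Every length-$n$ subword of $uwv$ lies inside $u$, inside $v$, or inside $u'wv'$, so it is in $\mathcal L_n(X)$. Now prolong $u$ to the left and $v$ to the right as in points of $X_n$; since $|u|,|v|\ge n$, no new kind of length-$n$ subword appears.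 So $uwv\in\mathcal L(X_n)$. By Parry's theorem $X_n$ has a unique MME, which we call $\mu_n$.

**Question** (Van Cyr, Bryna Kra, Samuel Petite, "Strong Approximations of Shifts and the Characteristic Measures Problem", arXiv:2307.06451 (2023)). Let $X$ be a mixing subshift, $\varphi\in\mathrm{Aut}(X)$, $(X_n)$ the SFT cover of $X$, and $\mu_n$ the unique MME of $X_n$. If $\mu$ is a weak* limit point of $(\mu_n)$, is $\varphi_*\mu=\mu$?

In plain words: approximate $X$ from outside by SFTs, take the canonical measure on each, and pass to the limit. Is the result automatically respected by all symmetries of $X$?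

**The answer is no.** There is a mixing $X$ with an automorphism $\varphi$ of order two such that the whole sequence $(\mu_n)$ converges, and its limit $\mu$ satisfies $\varphi_*\mu\perp\mu$. So no limit point is $\varphi$-invariant. First we see when the answer is yes, because that tells us where to look.

## 4. Positive cases: a unique MME, or a cover that is stationary along the window

If $X$ is itself an SFT, then $X_n=X$ for all large $n$, so $\mu_n$ is eventually the unique MME of $X$. An automorphism carries MMEs to MMEs, so it fixes this one. The following proposition extends this remark in two directions.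

**Proposition 1.** Let $X$ be mixing and $\varphi\in\mathrm{Aut}(X)$.

* (a) Every limit point of $(\mu_n)$ is an MME of $X$. So the answer is yes if $X$ has a unique MME.
* (b) Suppose $\varphi$ and $\varphi^{-1}$ are given by block maps with windows $[-a,b]$, $[-a',b']$, and $w\ge\max(a+b,a'+b')$. If $X_n=X_{n+w}$ for infinitely many $n$, then every limit point of $(\mu_n)$ along those $n$ is $\varphi$-invariant. In particular, if $w=0$ the answer is yes.

**Proof of (a).** Let $\mu$ be a limit point. For $k\ge n$ the measure $\mu_k$ is carried by the closed set $X_n$, so $\mu(X_n)=1$ for each $n$, and $\mu(X)=1$. Since $X\subseteq X_n$, $h(\mu_n)=h(X_n)\ge h(X)$. Upper semicontinuity gives $h(\mu)\ge\limsup h(\mu_n)\ge h(X)$, so $\mu$ is an MME of $X$. As $\varphi$ is a conjugacy, $\varphi_*\mu$ is an MME too. If there is only one, $\varphi_*\mu=\mu$.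

**Proof of (b).** *Extending $\varphi$.* Extend the two block rules arbitrarily to block maps $\Phi,\Phi'$ on $\mathcal A^{\mathbb Z}$ with the same windows, and let $n\ge w+1$. For $x\in X_{n+w}$, each length-$n$ word of $\Phi(x)$ is the image of a word of length $n+a+b\le n+w$ of $x$. That word lies in $\mathcal L(X)$, so it occurs in a point of $X$, and its image lies in $\mathcal L_n(X)$. Hence $\Phi(X_{n+w})\subset X_n$, and likewise $\Phi'(X_{n+w})\subset X_n$.

*The two extensions are inverse to each other on $X_{n+w}$.* The coordinates $(\Phi'\Phi x)_0$ and $(\Phi\Phi'x)_0$ depend on $x$ restricted to $W=[-a-a',\,b+b']$, a window with at most $2w+1\le n+w$ positions. Suppose first $0\in W$. For $x\in X_{n+w}$ the word of $x$ on $W$ lies in $\mathcal L(X)$, and on $X$ both compositions are the identity. So both are the identity on $X_{n+w}$. The case $0\notin W$ can occur only if $a$, $a'$, $b$ or $b'$ is negative, and then $X$ is a single point. Indeed, say $W=[c,c']$ with $c\ge1$ (the other side is symmetric). On $X$ the letter $x_0$ is a function of $x_{[1,c'+1)}$, so by shifting repeatedly the whole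 left half of $x$ is a function of these $c'$ letters. Then $\#\mathcal L_\ell(X)\leq(\#\mathcal A)^{c'}$ for all $\ell\ge c'$, and $X$ is finite. Mixing of a finite subshift says that for points $x,y$ we have $\sigma^mx=y$ for all large $m$. Then $\sigma y=y$ for every $y$, so $\sigma^mx=x$ and $x=y$. For a one-point $X$ the proposition is trivial.

*Conclusion.* If $X_n=X_{n+w}$ and $n\ge w+1$, then $\Phi$ restricts to an automorphism of $X_n$ with inverse $\Phi'$, so it preserves the unique MME: $\Phi_*\mu_n=\mu_n$. Let $\mu$ be a limit point along such $n$. The map $\Phi$ is continuous and equals $\varphi$ on $X$, and $\mu(X)=1$, so $\varphi_*\mu=\Phi_*\mu=\mu$. If $w=0$, the hypothesis $X_n=X_{n+w}$ holds for all $n$. $\square$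

## 5. Where transporting $\mu_{n+w}$ by a block map stops

The natural attempt at a general "yes" is to run the proof of (b) without $X_n=X_{n+w}$. We still have $\Phi\colon X_{n+w}\to X_n$, and it is injective because $\Phi'\Phi=\mathrm{id}$ there. So $\Phi_*\mu_{n+w}$ is an invariant measure on $X_n$ with entropy $h(X_{n+w})$. Moreover $h(X)\le h(X_n)\le\frac1n\log\#\mathcal L_n(X)$, so $h(X_n)\to h(X)$, and the deficit $h(X_n)-h(X_{n+w})$ tends to $0$.

We would now like to say that a measure on $X_n$ whose entropy is almost maximal is close to $\mu_n$. For one fixed $n$ this is true in the sense that entropies tending to $h(X_n)$ force convergence to $\mu_n$. But we need it with a deficit and a space that both depend on $n$, and nothing makes the closeness uniform in $n$. In the limit we learn only that $\mu$ and $\varphi_*\mu$ are both MMEs of $X$.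

So a counterexample must have several MMEs, interchanged by $\varphi$. Its covers must prefer one of them by an amount of entropy that vanishes as $n\to\infty$ but still decides where $\mu_n$ lives.

## 6. Two copies of $Y$, one with a look-ahead track

Here is a way to make the covers prefer one of two isomorphic systems. Let $G=\mathbb Z/2=\{e,g\}$ and let $W$ be the set of sequences $(t_i,y_i,z_i)_i$ with $t$ constant in $G$, $y\in Y$, and
$$z_i=*\ \text{ if } t_i=e,\qquad z_i=y_{i+1}\ \text{ if } t_i\ne e.$$
Since $z$ is a function of $(t,y)$, replacing $t$ by $gt$ (and recomputing $z$) is an automorphism of $W$ that swaps the two copies of $Y$. On the copy $t\equiv g$, however, a window of length $n$ displays $n+1$ consecutive letters of $y$. Hence for $n\ge2$ the cover $W_n$ is the disjoint union of a copy of $Y_n$ (where $t\equiv e$) and a copy of $Y_{n+1}$ (where $t\equiv g$). To see this, note that length-$2$ subwords force $t$ to be constant and $z$ to be given by the rule. A length-$n$ subword of the second part is allowed exactly when its $n+1$ displayed letters form a word of $\mathcal L_{n+1}(Y)$.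

We will prove $h(Y_n)>h(Y_{n+1})$ for all $n\ge2$ (Lemma 4). So $W_n$ has a unique MME, carried by $\{t\equiv e\}$, and so is every limit. The swap moves it to $\{t\equiv g\}$. Without the word "mixing", the question would be settled. But $W$ is not even irreducible, so we must glue the two copies.

**Free switching does not work.** Suppose we allow every $t\in G^{\mathbb Z}$. The resulting subshift is conjugate to $G^{\mathbb Z}\times Y$, hence mixing, but the next lemma shows that it has a unique MME, and Proposition 1(a) gives the answer yes. The lemma is also needed for the final example.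

**Lemma 2.** For every finite nonempty set $C$, the subshift $C^{\mathbb Z}\times Y$ has a unique MME, and its entropy is $\log\#C+h(Y)$.

*Proof.* This is a case of the theorem that an irreducible sofic shift has a unique MME (B. Weiss, *Subshifts of finite type and sofic systems*, Monatsh. Math. 77 (1973); see also Coven–Paul, *Sofic systems*, Israel J. Math. 20 (1975)). In our case it can be deduced from Parry's theorem as follows.

**Step 1: present $Y$ by a graph.** Take two vertices $P,Q$, loops at $P$ labelled $0$ and $2$, an edge $P\to Q$ labelled $1$, a loop at $Q$ labelled $0$, and an edge $Q\to P$ labelled $2$. Let $\Sigma$ be the SFT of bi-infinite paths and $\pi\colon\Sigma\to\{0,1,2\}^{\mathbb Z}$ the label map. A label $1$ leads to $Q$, and a further $1$ needs a return to $P$, hence a $2$; so $\pi(\Sigma)\subseteq Y$. Conversely, let $y\in Y$. At each time use the vertex $Q$ if the last nonzero symbol before it is $1$, and $P$ if that symbol is $2$ or there is none. This is a path labelled $y$. So $\pi(\Sigma)=Y$. The graph is strongly connected and has loops, so $\Sigma$ and $C^{\mathbb Z}\times\Sigma$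 are mixing SFTs.

**Step 2: entropies agree.** Distinct edges that leave the same vertex have distinct labels, so a path is determined by its first vertex and its label. Thus $\#\mathcal L_\ell(Y)\le\#\mathcal L_\ell(\Sigma)\le2\,\#\mathcal L_\ell(Y)$, and $h(\Sigma)=h(Y)$. Put $H=\log\#C+h(Y)$; this is the entropy of both $C^{\mathbb Z}\times Y$ and $C^{\mathbb Z}\times\Sigma$.

**Step 3: lift an ergodic MME.** Let $\nu$ be an ergodic MME of $C^{\mathbb Z}\times Y$, and let $E$ be the invariant Borel set of $(c,y)$ with $y_i\ne0$ for infinitely many $i<0$. Suppose $\nu(E)=0$. The sets $D_k=\{y_i=0\text{ for all }i<k\}$ all have the same measure by invariance, and their union over $k\in\mathbb Z$ is the complement of $E$. They are nested, so each has measure $1$, and $y=0^\infty$ almost surely. Then $h(\nu)\le\log\#C<H$, because $\{0,2\}^{\mathbb Z}\subset Y$ gives $h(Y)\ge\log2$. This is a contradiction, so $\nu(E)=1$.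

On $E$ the path above $y$ is unique: edges labelled $1$ end at $Q$, edges labelled $2$ end at $P$, and edges labelled $0$ do not move. So the vertex at each time is read off from the last nonzero symbol before it. Hence $\mathrm{id}\times\pi$ is a shift-commuting Borel isomorphism from the preimage of $E$ onto $E$, and $\nu$ lifts to an invariant measure of entropy $H$ on $C^{\mathbb Z}\times\Sigma$. By Parry's theorem this is the unique MME $m$ there, so $\nu=(\mathrm{id}\times\pi)_*m$.

So there is at most one ergodic MME. An MME exists, and almost all its ergodic components are MMEs; so it is unique. $\square$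

The graph also gives $h(Y)=\log\frac{3+\sqrt5}2$, from the adjacency matrix with rows $(2,1)$, $(1,1)$. Compare $e^{h(Y_1)}=3$, $e^{h(Y_2)}=1+\sqrt3\approx2.73$ and $e^{h(Y)}\approx2.62$.

## 7. A toll for switching, and the subshift $X$

We need a gluing with two properties. On $X$ itself, no measure of maximal entropy should ever switch copies, so that the copies carry separate MMEs. On $X_n$, switching should be so expensive that it cannot compete with the preference $h(Y_n)-h(Y_{n+1})$.

The device is a second track $s$ over a large alphabet, with a toll: after a switch, at least half of the letters of $s$ must be $0$, counted over every interval starting at the switch, forever. The cover $X_n$ sees only windows of length $n$, so it collects the toll over $n-1$ sites only. A rough count says what we need. With $q$ letters in $B$, the $n-1$ sites after a switch lose a factor of about $(\mathrm{const}/\sqrt q)^{\,n-1}=\rho^{\,n-1}$ of their configurations. So free use of switches should gain about $\rho^{\,n-1}$ in entropy at most. The preference for $e$ will turn out to be at least of order $3^{-n}$. So we choose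 $q$ so large that $\rho=\frac14<\frac13$. Section 10 turns this count into a proof.

We work with a general finite group $G$ with $d\ge2$ elements and identity $e$.

**The subshift $M$.** Let $q=(24d)^2$ and $B=\{0,\dots,q-1\}$. Let $M$ be the set of $(t,s)\in(G\times B)^{\mathbb Z}$ such that
$$\text{if }t_{i-1}\ne t_i,\text{ then }\#\{j:\ i\le j<i+m,\ s_j=0\}\ge \frac m2\quad\text{for all }m\ge1.\tag{1}$$
Call $i$ a *change* if $t_{i-1}\ne t_i$. Each instance of (1) involves finitely many coordinates, so $M$ is closed. It is shift-invariant and nonempty. For $g\in G$ it is invariant under $(t_i,s_i)_i\mapsto(gt_i,s_i)_i$, which does not alter the set of changes.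

*Example.* Let $t=e\,e\,g\,g\,g\,g$ with $g\ne e$ and $s=5\,3\,0\,7\,0\,4$ at positions $0,\dots,5$. The only change inside is $i=2$, and the numbers of zeros for $m=1,2,3,4$ are $1,1,2,2$, so (1) holds so far. For $m=5$ we need at least $2.5$ zeros, so the next letter of $s$ must be $0$.

**$M$ is mixing.** Let $u,v\in\mathcal L(M)$ be nonempty and $m\ge|v|$. Form $uwv$ with $|w|=m$, where on $w$ we put $s=0$ and $t\equiv$ the first $t$-letter of $v$. Extend to the left with $s=0$ and $t$ constant equal to the first $t$-letter of $u$, and to the right with $s=0$ and $t$ constant equal to the last $t$-letter of $v$. We check (1).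

* There is no change at the first position of $u$, at the first position of $v$, or outside $uwv$.
* Let a change occur inside $u$ or at the first position of $w$. Take an interval that starts there and contains $p\ge0$ positions of $u$. If it ends in $u$, then (1) holds since $u\in\mathcal L(M)$. If it ends in $w$, the $u$-part has at least $p/2$ zeros and $w$ contributes only zeros, so (1) holds. If it ends in $v$ and contains $r\le|v|\le m$ positions of $v$, it has at least $p/2+m\ge(p+m+r)/2$ zeros. Continuing beyond $v$ only adds zeros.
* For a change inside $v$ (not at its first position), (1) holds inside $v$ since $v\in\mathcal L(M)$, and beyond $v$ only zeros are added.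

**The subshift $X$.** Let $X$ be the image of $M\times Y$ under $\Psi(t,s,y)=x$, where
$$x_i=(t_i,s_i,y_i,z_i),\qquad z_i=\begin{cases}*&t_i=e,\\ y_{i+1}&t_i\ne e.\end{cases}$$
$\Psi$ is continuous, shift-commuting and injective. So $X$ is a subshift conjugate to $M\times Y$, and it is mixing because $M$ and $Y$ are. Put
$$\varphi_g=\Psi\circ\big((t,s,y)\mapsto(gt,s,y)\big)\circ\Psi^{-1}.$$
Then $\varphi_g\in\mathrm{Aut}(X)$ and $\varphi_g\varphi_h=\varphi_{gh}$, and $g\mapsto\varphi_g$ is injective because $t$ is multiplied by $g$. Reading off the first track is a continuous shift-commuting map $t\colon X\to G^{\mathbb Z}$ with $t(\varphi_gx)_i=g\,t(x)_i$. It is onto $G^{\mathbb Z}$, since $s\equiv0$ is compatible with every $t$.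

**Theorem 3.** Let $G$ be a finite group with $d\ge2$ elements and identity $e$. There are a mixing subshift $X$, an injective homomorphism $g\mapsto\varphi_g$ from $G$ to $\mathrm{Aut}(X)$, and a continuous factor map $t$ from $X$ to a subshift of $G^{\mathbb Z}$ with $t(\varphi_gx)_i=g\,t(x)_i$, such that:

1. $\mu_n(\{t_0\ne e\})\le C(3/4)^n$ for all $n\ge2$, with $C$ an absolute constant.
2. Every weak* limit point $\mu$ of $(\mu_n)$ satisfies $\mu(t\equiv e)=1$ and $(\varphi_g)_*\mu(t\equiv g)=1$. Hence the measures $(\varphi_g)_*\mu$, $g\in G$, are pairwise mutually singular.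
3. The sequence $(\mu_n)$ converges to a measure $\mu$, and $X$ has exactly $d$ ergodic MMEs, namely $(\varphi_g)_*\mu$, $g\in G$.
4. Each $\varphi_g$ is a block map with memory $0$ and anticipation $1$.

The question is the case $G=\mathbb Z/2$, $\varphi=\varphi_g$ with $g\ne e$, of parts 1 and 2. Part 4 is already visible: $\varphi_g(x)_i=(gt_i,s_i,y_i,z_i')$ with $z'_i\in\{*,y_{i+1}\}$ decided by $gt_i$, so it depends only on $x_i,x_{i+1}$. In part 1, $\{t_0\ne e\}$ is the clopen set of sequences over the alphabet of $X$ whose letter at $0$ has first entry $\ne e$.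

## 8. The entropy gap between $Y_n$ and $Y_{n+1}$

Let $a^{(n)}_\ell=\#\mathcal L_\ell(Y_n)$, $\lambda_n=e^{h(Y_n)}=\lim_\ell(a^{(n)}_\ell)^{1/\ell}\in[1,3]$ and $\delta_n=h(Y_n)-h(Y_{n+1})\ge0$. We need an upper bound for word counts with no loss in the exponential rate, and a lower bound for $\delta_n$.

**Lemma 4.** (a) $a^{(n)}_\ell\le\lambda_n^{\ell+1}$ for all $n\ge1$ and $\ell\ge0$. (b) $\delta_n\ge3^{-n}/90$ for all $n\ge2$.

*Proof of (a).* If $u,v\in\mathcal L(Y_n)$ then $u2v\in\mathcal L(Y_n)$, so $a^{(n)}_{\ell+\ell'+1}\ge a^{(n)}_\ell a^{(n)}_{\ell'}$. Hence $b_\ell:=a^{(n)}_{\ell-1}$, $\ell\ge1$, satisfies $b_{\ell+\ell'}\ge b_\ell b_{\ell'}$. By Fekete's lemma $b_\ell\le(\lim_kb_k^{1/k})^\ell=\lambda_n^\ell$, that is, $a_\ell^{(n)}=b_{\ell+1}\le\lambda_n^{\ell+1}$.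

*Proof of (b).* **Step 1: express $\lambda_n$ by a root of a power series.** Let $c^{(n)}_\ell$ be the number of words in $\{0,1\}^\ell$ with no $10^m1$, $0\le m\le n-2$, and let
$$F_n(z)=\sum_{\ell\ge0}c^{(n)}_\ell z^\ell,\qquad f_n(z)=zF_n(z).$$
Words with at most one $1$ are always counted, so $1+\ell\le c^{(n)}_\ell\le2^\ell$. Thus $f_n$ is finite, continuous and strictly increasing on $[0,\frac12)$, with $f_n(0)=0$ and
$$f_n(\tfrac25)\ge\sum_{\ell\ge0}(\ell+1)(\tfrac25)^{\ell+1}=\frac{2/5}{(3/5)^2}=\frac{10}9>1.$$
So there is a unique $z_n\in(0,\frac25)$ with $f_n(z_n)=1$. A word of $\mathcal L(Y_n)$ with exactly $k$ letters $2$ is $w_02w_12\cdots2w_k$ with arbitrary words $w_j$ of the kind counted by $c^{(n)}$. Hence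
$$\sum_\ell a^{(n)}_\ell z^\ell=\sum_{k\ge0}F_n(z)^{k+1}z^k=\sum_{k\ge0}F_n(z)f_n(z)^k .$$
For $z\in[0,\frac12)$ this is finite if and only if $f_n(z)<1$. So the radius of convergence is $z_n$, and $\lambda_n=1/z_n$. In particular $z_n\ge\frac13$, because $\lambda_n\le3$.

For instance, $F_2(z)=\frac{1+z}{1-z-z^2}$, since $c^{(2)}_\ell$ are Fibonacci numbers. Then $f_2(z)=1$ reads $2z^2+2z-1=0$, and $1/z_2=1+\sqrt3$, in agreement with Section 3.

**Step 2: compare the roots for $n$ and $n+1$.** We have $c^{(n+1)}_\ell\le c^{(n)}_\ell$ for all $\ell$. The word $10^{n-1}1$ of length $n+1$ is counted in $c^{(n)}_{n+1}$ and not in $c^{(n+1)}_{n+1}$. Since $c_{n+1}$ is the coefficient of $z^{n+2}$ in $f$,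
$$f_{n+1}(z_n)\le f_n(z_n)-z_n^{n+2}=1-z_n^{n+2},\qquad f_{n+1}(z_{n+1})=1 .$$
So $z_{n+1}>z_n$. On $[0,\frac25]$, $f_{n+1}'\le\sum_\ell(\ell+1)2^\ell(\frac25)^\ell=\frac1{(1-4/5)^2}=25$. By the mean value theorem
$$z_{n+1}-z_n\ge\frac{z_n^{n+2}}{25}\ge\frac{3^{-n-2}}{25}.$$

**Step 3: convert to entropy.** Using $-\log(1-u)\ge u$ and $z_{n+1}<\frac25$,
$$\delta_n=\log\frac{z_{n+1}}{z_n}=-\log\Big(1-\frac{z_{n+1}-z_n}{z_{n+1}}\Big)\ge\frac{z_{n+1}-z_n}{z_{n+1}}\ge\frac52\cdot\frac{3^{-n-2}}{25}=\frac{3^{-n}}{90}.\qquad\square$$

## 9. What a word of $X_n$ must satisfy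

From here until the end of Section 10 fix $n\ge2$, and put
$$L=n-1,\qquad\Lambda=q\lambda_n,\qquad\rho=\frac{6d}{\sqrt q}=\frac14 .$$

**Lower bound for $h(X_n)$.** The purpose is to see the full $Y_n$ inside the phase $t\equiv e$. $X_n$ contains all points with $t\equiv e$, $s\in B^{\mathbb Z}$ arbitrary, $y\in Y_n$, $z\equiv*$. Indeed each length-$n$ subword of such a point has $t=e^n$, arbitrary $s$, $y$-part in $\mathcal L_n(Y_n)=\mathcal L_n(Y)$, and $z=*^n$. It occurs in a point of $X$ with $t\equiv e$, where (1) imposes nothing. Thus
$$h(\mu_n)=h(X_n)\ge\log q+h(Y_n)=\log\Lambda .\tag{2}$$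

**Four constraints.** Let $N\ge n$ and $x\in\mathcal L_N(X_n)$, with coordinates $(t,s,y,z)$ on $[0,N)$. All subwords of $x$ of length at most $n$ lie in $\mathcal L(X)$. Hence:

* (i) For $i<N-1$ the letter $z_i$ is determined by $t_i$ and $y_{i+1}$, because $n\ge2$ and $x_ix_{i+1}\in\mathcal L(X)$. So $x$ is determined by $(t,s,y)$ and $z_{N-1}$, and the latter has at most $4$ values.
* (ii) If $1\le i<N$ is a change, $1\le m\le L$ and $i+m\le N$, then $s$ has at least $m/2$ zeros in $[i,i+m)$. The subword on $[i-1,i+m)$ has length $m+1\le n$, so (1) applies to it.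
* (iii) $y$ contains no $10^m1$ with $m\le n-2$, since such a word has length at most $n$. So every subword of $y$ lies in $\mathcal L(Y_n)$.
* (iv) If $t$ is constant and $\ne e$ on $[a,b)\subseteq[0,N)$, then $y_{[a,b)}\in\mathcal L(Y_{n+1})$.

Constraint (iv) is where the look-ahead track works. By (iii) only the word $10^{n-1}1$ must be excluded. Suppose $y_{[p,p+n+1)}=10^{n-1}1$ with $a\le p$ and $p+n<b$. The word $x_{[p,p+n)}\in\mathcal L_n(X)$ occurs in some point $\Psi(t',s',y')$ of $X$. It shows $y'$-letters $10^{n-1}$. Its last letter has $t$-entry $t_{p+n-1}\ne e$, and by (i) its $z$-entry is $z_{p+n-1}=y_{p+n}=1$. So the next letter of $y'$ is $1$, and $y'\in Y$ contains $10^{n-1}1$, a contradiction.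

## 10. A weighted count in which both phases have the same growth

Stretches with $t=e$ grow like $(q\lambda_n)^\ell$, and stretches with $t\ne e$ only like $(q\lambda_{n+1})^\ell$. To convert this into a bound for the time spent outside $e$, we reward each site with $t\ne e$ by the factor $e^{\delta_n}=\lambda_n/\lambda_{n+1}$, which exactly compensates the difference. If the rewarded count still grows like $\Lambda^N$, up to the small effect of changes, then the reward cannot be collected often by a measure with entropy at least $\log\Lambda$.

**Lemma 5.** For every shift-invariant probability measure $\nu$ on $X_n$,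
$$h(\nu)+\delta_n\,\nu(t_0\ne e)\le\log q+h(Y_n)+3\rho^{\,n-1}.$$

*Proof.* **Step 1: reduce to a count.** For $N\ge n$ let
$$Z_N=\sum_{x\in\mathcal L_N(X_n)}e^{\delta_nS(x)},\qquad S(x)=\#\{0\le i<N:\ t_i\ne e\},$$
and let $p_x=\nu([x])$. The Gibbs inequality says
$$\sum_xp_x\big(-\log p_x+\delta_nS(x)\big)=\sum_{x:\,p_x>0}p_x\log\frac{e^{\delta_nS(x)}}{p_x}\le\log Z_N ,$$
by concavity of the logarithm. Also $\sum_xp_xS(x)=N\nu(t_0\ne e)$ by invariance, and $h(\nu)\le\frac1N\sum_x-p_x\log p_x$. Hence
$$h(\nu)+\delta_n\,\nu(t_0\ne e)\le\frac1N\log Z_N .\tag{3}$$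

**Step 2: cut $[0,N)$ at selected changes.** The purpose is to separate intervals where the toll is visible from intervals where $t$ is constant. Given $t$, let $i_1$ be the first change in $[1,N)$ and let $i_{j+1}$ be the first change in $[i_j+L,N)$, as long as they exist. This produces $i_1<\dots<i_k$ with $k\ge0$. Let $I_j=[i_j,i_j+L)\cap[0,N)$. Since $i_{j+1}\ge i_j+L$, only $I_k$ may be shorter than $L$. The remaining positions form gaps, possibly empty:
$$J_0=[0,i_1),\qquad J_j=[i_j+L,i_{j+1})\ (1\le j<k),\qquad J_k=[i_k+L,N),$$
and $J_0=[0,N)$ if $k=0$. By the choice of the $i_j$, no position of $J_j$ with $j\ge1$ is a change, its first position included. So $t$ is constant on $J_j$ with value $t_{i_j+L-1}$. Likewise $t$ is constant equal to $t_0$ on $J_0$.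

**Step 3: bound the sum for fixed $k$ and $i_1,\dots,i_k$.** The word $t$ is determined by $t_0$ ($d$ choices) and its restrictions to the $I_j$. Given $t$, the choices of $s$ and $y$ are bounded separately on each interval.

* *On a gap $J$ of length $\ell$, given $t$.* There are at most $q^\ell$ choices of $s$. If $t=e$ on $J$, there are at most $\lambda_n^{\ell+1}\le3\lambda_n^\ell$ choices of $y$ by (iii) and Lemma 4(a), with weight $1$. If $t\ne e$ on $J$, there are at most $\lambda_{n+1}^{\ell+1}$ choices of $y$ by (iv) and Lemma 4(a), with weight $e^{\delta_n\ell}=(\lambda_n/\lambda_{n+1})^\ell$; the total is at most $\lambda_{n+1}\lambda_n^\ell\le3\lambda_n^\ell$. In both cases the contribution is at most $3\Lambda^\ell$.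
* *On $I_j$, of length $\ell\le L$.* There are at most $d^\ell$ choices of $t$. By (ii) with $m=\ell$, $s$ has at least $\ell/2$ zeros; choose the zero set in at most $2^\ell$ ways and fill the at most $\ell/2$ other positions, which gives at most $2^\ell q^{\ell/2}$ choices of $s$. There are at most $3^\ell$ choices of $y$, and the weight is at most $e^{\delta_n\ell}$. The contribution is at most
$$\big(6d\sqrt q\,e^{\delta_n}\big)^\ell=\Lambda^\ell\Big(\frac{6d}{\sqrt q}\cdot\frac{e^{\delta_n}}{\lambda_n}\Big)^\ell=\Lambda^\ell\Big(\frac\rho{\lambda_{n+1}}\Big)^\ell\le\Lambda^\ell\rho^\ell .$$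
* *The last $z$-letter* contributes a factor at most $4$, by (i).

The first $k-1$ of the $I_j$ have length $L$ and $\rho<1$, so $\prod_j\rho^{|I_j|}\le\rho^{(k-1)L}$. This is also true when $k=0$, where the product is $1$. There are $k+1$ gaps, and all the lengths add up to $N$. So the sum for fixed $i_1,\dots,i_k$ is at most $4d\,3^{k+1}\Lambda^N\rho^{(k-1)L}$.

**Step 4: sum over the cuts.** There are at most $\binom Nk$ choices of $i_1,\dots,i_k$. Therefore
$$Z_N\le4d\sum_k\binom Nk3^{k+1}\Lambda^N\rho^{(k-1)L}\le12d\,\rho^{-L}\,\Lambda^N\,(1+3\rho^L)^N .$$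
Insert this in (3) and let $N\to\infty$:
$$h(\nu)+\delta_n\,\nu(t_0\ne e)\le\log\Lambda+\log(1+3\rho^L)\le\log\Lambda+3\rho^{\,n-1}.\qquad\square$$

## 11. Concentration on $\{t\equiv e\}$ and mutual singularity

**Proof of Theorem 3, part 1.** Apply Lemma 5 to $\nu=\mu_n$ and subtract (2): $\delta_n\,\mu_n(t_0\ne e)\le3\rho^{\,n-1}$. By Lemma 4(b),
$$\mu_n(t_0\ne e)\le\frac{3\rho^{\,n-1}}{\delta_n}\le3\cdot4\cdot4^{-n}\cdot90\cdot3^n=1080\,(3/4)^n .$$

**Proof of part 2.** Let $\mu$ be a weak* limit point of $(\mu_n)$. It is shift-invariant and, as in the proof of Proposition 1(a), supported on $\bigcap_nX_n=X$. The set $\{t_0\ne e\}$ is clopen, so part 1 gives $\mu(t_0\ne e)=0$. By shift invariance $\mu(t_i\ne e)=0$ for every $i$, and so $\mu(t\equiv e)=1$. Since $\varphi_g$ maps $\{t\equiv e\}$ onto $\{t\equiv g\}$, we get $(\varphi_g)_*\mu(t\equiv g)=1$. For different $g$ these sets are disjoint, so the measures are pairwise mutually singular. In particular $(\varphi_g)_*\mu\ne\mu$ for $g\ne e$.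

Limit points exist by compactness. So with $G=\mathbb Z/2$ the question is answered negatively, for every limit point.

## 12. The ergodic MMEs of $X$ and convergence of $(\mu_n)$

**Proof of part 3.** **Step 1: compute $h(X)$.** We have $h(Y)\le h(Y_n)\le\frac1n\log\#\mathcal L_n(Y_n)=\frac1n\log\#\mathcal L_n(Y)$, so $h(Y_n)\to h(Y)$. An invariant $\nu$ on $X\subseteq X_n$ satisfies Lemma 5 for all $n\ge2$. Dropping the nonnegative term $\delta_n\nu(t_0\ne e)$ and letting $n\to\infty$ gives $h(\nu)\le\log q+h(Y)$. Equality is attained on $\{t\equiv e\}$, which is conjugate via $\Psi$ to $B^{\mathbb Z}\times Y$. So $h(X)=\log q+h(Y)$.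

**Step 2: an ergodic MME has no changes.** Let $\nu$ be ergodic on $X$ and suppose $\nu(t_{-1}\ne t_0)>0$. By ergodicity almost every point has a change at some $i$. By (1), from $i$ on, at least half of the letters of $s$ in every interval $[i,i+m)$ are $0$. So the lower density of $\{j\ge0:s_j=0\}$ is at least $\frac12$, and the ergodic theorem gives $\nu(s_0=0)\ge\frac12$. First reveal whether $s_0=0$, and then, with probability at most $\frac12$, reveal which nonzero letter it is. This shows that the entropy of the distribution of $s_0$ is at most $\log2+\frac12\log q$, and this bounds the entropy of the $s$-marginal. Since $z$ is a function of $(t,s,y)$,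
$$h(\nu)\le\log d+\log2+\tfrac12\log q+h(Y)<\log q+h(Y)=h(X),$$
because $\sqrt q=24d>2d$. So $\nu$ is not an MME.

**Step 3: list the ergodic MMEs.** An ergodic MME therefore has $t$ almost surely constant, and by ergodicity it lives on $\{t\equiv g\}$ for one $g\in G$. On this set (1) imposes nothing, so via $\varphi_g$ and $\Psi$ it is conjugate to $B^{\mathbb Z}\times Y$. By Lemma 2 with $C=B$ it has a unique MME, of entropy $\log q+h(Y)=h(X)$; this measure is ergodic and is an MME of $X$. Hence $X$ has exactly $d$ ergodic MMEs, one on each $\{t\equiv g\}$. The $\varphi_g$ permute them simply transitively, since $\varphi_g$ maps $\{t\equiv h\}$ onto $\{t\equiv gh\}$.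

**Step 4: convergence.** Let $\mu$ be any limit point of $(\mu_n)$. By Proposition 1(a) it is an MME of $X$, and by part 2 it lives on $\{t\equiv e\}$. So it is the unique MME there. All limit points coincide, and by compactness $\mu_n\to\mu$. By Step 3 the ergodic MMEs of $X$ are $(\varphi_g)_*\mu$, $g\in G$. This completes the proof of Theorem 3. $\square$

## 13. How tight the example is, and an invariant measure the cover misses

Take $G=\mathbb Z/2$. The example has two ergodic MMEs, while one would force the answer yes by Proposition 1(a). Both $\varphi_g$ and $\varphi_g^{-1}=\varphi_{g^{-1}}$ have window $[0,1]$, so one can take $w=1$ in Proposition 1(b), while $w=0$ would force yes. In these two senses the example is minimal.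

For general $G$, the measure $\frac1d\sum_{g\in G}(\varphi_g)_*\mu$ is invariant under all of $\mathrm{Aut}(X)$, because $\mathrm{Aut}(X)$ permutes the finite set of ergodic MMEs. So $X$ does have a characteristic measure, that is, one invariant under $\mathrm{Aut}(X)$. The SFT cover does not find it, along any subsequence, since $\mu_n\to\mu$ and $(\varphi_g)_*\mu\perp\mu$ for $g\ne e$.
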